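\title{Strongly $k$-distal theories without $k$-strong honest definitions}

\begin{abstract}
An NIP theory is strongly $k$-distal if and only if every formula $\varphi(x_1,\dots,x_k;y)$ has a $k$-strong honest definition. We show that for every $k\ge 2$ the NIP hypothesis cannot be removed. Honest definitions imply strong $k$-distality in every complete theory, but there is an $\omega$-categorical strongly $k$-distal theory $T_k$ with quantifier elimination in which a $(k+1)$-ary relation $E$ has no $k$-strong honest definition. The theory $T_k$ is that of a generic tournament in which the in-neighborhood of every vertex carries a cocycle over $\mathbb F_2$. The degree needed for $E$ over a set of $n$ parameters is governed by domination in tournaments and has order $\log n$. Without NIP, strong $k$-distality is still equivalent to a non-uniform form of honest definability.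
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $T$ is a complete theory in a first-order language $L$, $k\ge 1$ is an integer, and $[k]=\{1,\dots,k\}$. Tuples are finite unless said otherwise. If $a=(a_1,\dots,a_k)$ is a $k$-tuple of tuples, then $a_{\ne i}$ is $a$ with $a_i$ removed; the same notation is used for a tuple of variables $x=(x_1,\dots,x_k)$. For a set $B$ and a tuple of variables $y$, we write $B^y$ for the set of tuples from $B$ of length $|y|$.

We compare two ways of saying that, in models of $T$, the relation between $k+1$ tuples $a_1,\dots,a_k,b$ is determined by relations that involve only $k$ of them at a time, with the help of suitable parameters. The first takes its parameters from an infinite indiscernible sequence, the second from a finite set.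

Let $M\models T$ and $D\subseteq M$. A sequence $(g_j)_{j\in J}$ of tuples of the same length from $M$, indexed by a linear order, is \emph{indiscernible over $D$} if, for every formula $\theta(y_1,\dots,y_m)$ with parameters in $D$, the truth value of $\theta(g_{j_1},\dots,g_{j_m})$ is the same for all $j_1<\dots<j_m$ in $J$. We write $+$ for concatenation of sequences. Strong $k$-distality was introduced by Walker \cite{Walker} as a higher-arity generalization of distality; we use it in the following form.

\begin{definition}\label{def:distal}
The theory $T$ is \emph{strongly $k$-distal} if the following holds in every $M\models T$. Let $I_0$ be an infinite sequence without last element, $I_1$ an infinite sequence without first element, $d$ a tuple, and $a=(a_1,\dots,a_k)$. If $I_0+I_1$ is indiscernible over $a$, and $I_0+d+I_1$ is indiscernible over $a_{\ne i}$ for every $i\in[k]$, then $I_0+d+I_1$ is indiscernible over $a$.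
\end{definition}

Each hypothesis hides one of the $k+1$ tuples $a_1,\dots,a_k,d$, and the conclusion sees all of them. For $k=1$ this is distality. For $k\ge2$ nothing changes if one allows infinite tuples $a_i$ or a base set $D$: indiscernibility is checked on finitely many parameters at a time, and $D$ can be appended to every $a_i$.

For the finite counterpart, fix $x=(x_1,\dots,x_k)$ and $y$. A \emph{scheme} is a $(k+1)$-tuple of $L$-formulas
\[
\Psi=\bigl(\psi_1(x_{\ne1},y,z_1),\ \dots,\ \psi_k(x_{\ne k},y,z_k),\ \psi_{k+1}(x,z_{k+1})\bigr),
\]
so that again each component omits one of $x_1,\dots,x_k,y$. Its \emph{width} is $e=|z_1|+\dots+|z_{k+1}|$. For $c=(c_1,\dots,c_{k+1})$ of length $e$ put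
\[
\Psi(x;y;c):=\psi_{k+1}(x,c_{k+1})\wedge\bigwedge_{i=1}^k\psi_i(x_{\ne i},y,c_i).
\]
Let $\varphi(x;y)$ be an $L$-formula, $M\models T$, $a\in M^x$ and $b\in M^y$. We say that $c\in M^e$ \emph{covers} $b$ (for $\Psi$, $\varphi$ and $a$) if $M$ satisfies
\[
\operatorname{cov}(a,b,c):=\Psi(a;b;c)\wedge\forall x\,\Bigl(\Psi(x;b;c)\to\bigl(\varphi(x;b)\leftrightarrow\varphi(a;b)\bigr)\Bigr).
\]
In words: $a$ lies in the set defined by $\Psi(x;b;c)$, and $\varphi(x;b)$ has constant truth value on that set. Since $\operatorname{cov}$ is an $L$-formula, covering is preserved between $M$ and its elementary extensions.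

\begin{definition}\label{def:honest}
Let $\Psi$ be a scheme of width $e$, let $N\in\mathbb N$ and $n\ge2$. The pair $(\Psi,N)$ \emph{works for $\varphi$ at size $n$} if for all $M\models T$, all $B\subseteq M$ with $|B|=n$ and all $a\in M^x$ there are $c^{(1)},\dots,c^{(N)}\in B^e$ such that every $b\in B^y$ is covered by some $c^{(j)}$. A \emph{$k$-strong honest definition} for $\varphi$ is a pair $(\Psi,N)$ that works for $\varphi$ at every size $n\ge2$; the number $N$ is its \emph{degree}.
\end{definition}

The content of the definition is that $N$ does not depend on $B$: if $N$ may grow like $|B^y|$, every formula can be treated (Example~\ref{ex:trivial}).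

A formula $\varphi(x;y)$ has the \emph{independence property} if for every $n$ there are, in some model of $T$, tuples $b_1,\dots,b_n$ and $a_S$ for $S\subseteq[n]$ such that $\varphi(a_S;b_i)$ holds exactly when $i\in S$. The theory $T$ is \emph{NIP} if no formula has this property. It is \emph{NIP$_k$} if no formula $\varphi(x;y_1,\dots,y_k)$ has the $k$-dimensional version, with tuples $b^l_i$ ($l\in[k]$, $i\in[n]$) and $a_S$ ($S\subseteq[n]^k$) such that $\varphi(a_S;b^1_{i_1},\dots,b^k_{i_k})$ holds exactly when $(i_1,\dots,i_k)\in S$. Consider the two conditions
\begin{itemize}
\item[(i)] $T$ is strongly $k$-distal;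
\item[(ii)] every $L$-formula $\varphi(x_1,\dots,x_k;y)$ has a $k$-strong honest definition.
\end{itemize}
The following theorem is known; we do not use it in the proofs.

\begin{theorem}\label{thm:known}
Let $k\ge1$ and suppose that $T$ is NIP. Then \textup{(i)} and \textup{(ii)} are equivalent.
\end{theorem}

For $k=1$, condition (i) is distality and distal theories are NIP, so there the hypothesis is automatic. In general it is known that strongly $k$-distal theories are NIP$_k$, but for $k\ge2$ they need not be NIP. This leads to the problem posed in \cite{Tong}: \emph{for which $k\ge2$ are \textup{(i)} and \textup{(ii)} equivalent in every complete theory, NIP or not?}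

One would guess that they always are. The two conditions have the same shape, neither mentions NIP, and in the simplest strongly $k$-distal theories that are not NIP, such as the theory of the random graph, condition (ii) does hold (Example~\ref{ex:arity}). The guess is wrong for every $k\ge2$.

\begin{theorem}\label{thm:A}
Let $k\ge2$.
\begin{enumerate}
\item For every complete theory $T$, \textup{(ii)} implies \textup{(i)}.
\item There is a complete theory $T_k$ in a finite relational language, $\omega$-categorical with quantifier elimination, which is strongly $k$-distal but in which some formula $E(y;x_1,\dots,x_k)$ has no $k$-strong honest definition.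
\end{enumerate}
\end{theorem}

What survives without NIP is a non-uniform version of (ii):
\begin{itemize}
\item[(iii)] for every $L$-formula $\varphi(x_1,\dots,x_k;y)$, every $M\models T$, every $A\subseteq M$ with $|A|\ge2$ and every $a\in M^x$, there are a scheme $\Psi$, of width $e$ say, and $N\in\mathbb N$ such that for every finite $A_0\subseteq A$ there are $c^{(1)},\dots,c^{(N)}\in A^e$ such that every $b\in A_0^y$ is covered by some $c^{(j)}$.
\end{itemize}
Here $\Psi$ and $N$ may depend on $M$, $A$ and $a$, and the parameters come from $A$ rather than from the finite set that is being covered. Condition (ii) implies (iii): enlarge $A_0$ to a finite set $B\subseteq A$ with $|B|\ge2$ and apply Definition~\ref{def:honest} to $B$.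

\begin{theorem}\label{thm:B}
For $k\ge2$ and every complete theory $T$, \textup{(i)} and \textup{(iii)} are equivalent.
\end{theorem}

So in Theorem~\ref{thm:known} the NIP hypothesis is needed only for the passage from (iii) to (ii). The last result measures how far that passage fails in $T_k$.

\begin{theorem}\label{thm:C}
Let $k\ge2$, and let $T_k$ and $E$ be as constructed in Section~\ref{sec:Tk}.
\begin{enumerate}
\item For every scheme $\Psi$ of width $e\ge1$, if $n$ is large and $(\Psi,N)$ works for $E$ at size $n$, then $Ne>\lfloor\log_2n-2\log_2\log_2n-1\rfloor$.
\item There is a scheme $\Psi_0$ such that, for every $n\ge2$, the pair $(\Psi_0,N)$ with $N=\lfloor(2^k+1)(\log_2n+1)\rfloor+k+1$ works for $E$ at size $n$.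
\end{enumerate}
Thus the optimal degree for $E$ is $\Theta(\log|B|)$.
\end{theorem}

Section~\ref{sec:examples} collects first examples, and Section~\ref{sec:k2} shows the counterexample for $k=2$ on five points. Sections~\ref{sec:Tk}--\ref{sec:degree} construct $T_k$ and prove Theorem~\ref{thm:A}(2) and Theorem~\ref{thm:C}. Sections~\ref{sec:toD} and~\ref{sec:fromD}, which are independent of the construction, prove Theorem~\ref{thm:A}(1) and Theorem~\ref{thm:B}.

\section{Combining schemes, and first examples}\label{sec:examples}

A natural covering argument distinguishes cases, with a different scheme in each, while the definitions allow one scheme only. The requirement $|B|\ge2$ removes this obstacle: two distinct parameters suffice to name a case.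

\begin{lemma}\label{lem:code}
Let $\Psi^1,\dots,\Psi^r$ be schemes of widths $e_1,\dots,e_r$. There is a scheme $\Psi$, of width $e$ say, with the following property. If $M\models T$, $B\subseteq M$, $|B|\ge2$, $s\in[r]$ and $c\in B^{e_s}$, then there is $\hat c\in B^e$ such that $\Psi(x;y;\hat c)$ and $\Psi^s(x;y;c)$ are equivalent in $M$. In particular, $\hat c$ covers for $\Psi$ exactly the tuples that $c$ covers for $\Psi^s$.
\end{lemma}

\begin{proof}
For $i\in[k+1]$ let $z_i=(z_i^1,\dots,z_i^r,w_0,\dots,w_r)$, where $z_i^s$ is the parameter tuple of $\psi_i^s$ and the $w_t$ are single variables, and let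
\[
\psi_i:=\bigwedge_{t=1}^r\bigl(w_0=w_t\to\psi_i^t(\,\cdot\,,z_i^t)\bigr).
\]
Fix $p\ne q$ in $B$. To form $\hat c_i$, substitute $c_i$ for $z_i^s$, substitute $p$ for $w_0$ and $w_s$, and $q$ for all other variables. Then $w_0=w_t$ holds only for $t=s$, so $\psi_i(\,\cdot\,,\hat c_i)$ is equivalent to $\psi_i^s(\,\cdot\,,c_i)$.
\end{proof}

We call $\Psi^1,\dots,\Psi^r$ the \emph{cases} of $\Psi$. When we describe a case, components that are not mentioned are $\top$. Truth values are taken in $\mathbb F_2$, and for $\varepsilon\in\mathbb F_2$ the expression ``$\theta=\varepsilon$'' denotes the formula $\theta$ if $\varepsilon=1$ and $\neg\theta$ if $\varepsilon=0$.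

\begin{example}[covering each tuple by itself]\label{ex:trivial}
Let $\varphi(x;y)$ be arbitrary and take two cases, $\psi_{k+1}(x,z):\varphi(x;z)=\varepsilon$ for $\varepsilon\in\mathbb F_2$. The tuple $b$ is covered by the parameter $z=b$ in the case where $\varepsilon$ is the truth value of $\varphi(a;b)$. So degree $n^{|y|}$ works at size $n$, and (iii) holds trivially for finite $A$.
\end{example}

\begin{example}[a distal theory]
Let $k=1$, let $T$ be the theory of dense linear orders without endpoints, and let $\varphi$ be $x<y$. Given $a$ and a finite $B$, let $c$ be the largest element of $B$ with $c\le a$ and $c'$ the smallest with $a<c'$. Every $b\in B$ satisfies $b\le c$ or $c'\le b$, so $x<b$ is constant on the interval $c\le x<c'$, which contains $a$. With two more cases for the half-lines, used when $c$ or $c'$ does not exist, degree $1$ works at every size.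
\end{example}

\begin{example}[theories of arity at most $k$]\label{ex:arity}
Let $k\ge2$ and let $T$ have quantifier elimination in a relational language whose symbols have arity at most $k$. An atomic formula, equality included, has at most $k$ places, so among any $k+1$ disjoint tuples of variables it omits one. In Definition~\ref{def:distal}, an atomic formula that involves the sequence therefore omits some $a_i$, and (i) follows by quantifier elimination. For (ii), write $\varphi(x;y)$ as a Boolean combination of atomic formulas $\alpha_1,\dots,\alpha_r$. Each $\alpha_s$ omits $y$ or some $x_i$, so the formula $\alpha_s=\varepsilon_s$ may be placed in $\psi_{k+1}$ or in $\psi_i$. Take one case for each $\bar\varepsilon\in\mathbb F_2^r$, whose conjunction is $\bigwedge_s(\alpha_s=\varepsilon_s)$. Every $b$ is covered in the case that lists the truth values of the $\alpha_s(a;b)$, so degree $2^r$ works at every size. The theory of the random graph is of this kind for every $k\ge2$, and its edge relation has the independence property.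
\end{example}

A counterexample with quantifier elimination therefore needs a relation of arity at least $k+1$, and that relation must be determined by lower-arity data along indiscernible sequences without being so determined by boundedly many parameters from a finite set.

\section{The counterexample for $k=2$}\label{sec:k2}

A \emph{tournament} is a set with an irreflexive relation $\to$ such that exactly one of $s\to t$, $t\to s$ holds for $s\ne t$. Write $\operatorname{In}(y)=\{s:s\to y\}$. Consider tournaments in which each $\operatorname{In}(y)$ is partitioned into at most two unnamed classes, and let $E(y;s,t)$ say that $s,t\in\operatorname{In}(y)$ lie in different classes. For distinct $s,t,c\in\operatorname{In}(y)$,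
\begin{equation}\label{eq:ref2}
E(y;s,t)=E(y;s,c)+E(y;t,c)\quad\text{in }\mathbb F_2,
\end{equation}
since $s$ and $t$ lie in different classes exactly when one of them, and not the other, lies in the class of $c$. The left side involves $s$, $t$ and $y$; each term on the right omits $s$ or $t$. We call such an in-neighbor $c$ of $y$ a \emph{reference point} for $y$. Section~\ref{sec:Tk} constructs a countable structure $M_2$ of this kind whose theory has quantifier elimination and in which every finite extension of a finite substructure is realized. We use these two properties now, for $\varphi(x_1,x_2;y)=E(y;x_1,x_2)$.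

\emph{Finite sets can lack reference points.} Let $B=\{0,1,2\}$ with $0\to1\to2\to0$, let $a_1\to a_2$, let $a_i\to b$ for all $b\in B$, and let $E$ be empty on these five points. Suppose that the only parameter available is $c=1$. The point $b=1$ is covered as in Example~\ref{ex:trivial}. For $b=2$ we have $c\to b$. Let $\psi_1(x_2,y,c)$ say that $x_2$ and $c$ are distinct in-neighbors of $y$ with $\neg E(y;x_2,c)$, and let $\psi_2(x_1,y,c)$ say the same of $x_1$. Then $x_1,x_2$ both lie in the class of $c$ in $\operatorname{In}(b)$, so $\neg E(b;x_1,x_2)$, and $b=2$ is covered. For $b=0$ we have $b\to c$, and the in-neighbors of $b$ among $a_1,a_2,c$ are $a_1$ and $a_2$ only. Nothing prevents us from putting them in different classes: there are $a_1',a_2'\in M_2$ such that $\{a_1',a_2',b,c\}$ is a copy of $\{a_1,a_2,b,c\}$ over $\{b,c\}$ except that $E(b;a_1',a_2')$ holds. The triples $(a'_1,a'_2,c)$, $(a'_1,b,c)$, $(a'_2,b,c)$ carry the same structure as $(a_1,a_2,c)$, $(a_1,b,c)$, $(a_2,b,c)$. By quantifier elimination no component of any scheme with parameter $c$ separates $a'$ from $a$, so $b=0$ is not covered. By symmetry, no single element of $B$ suffices. To defeat any given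 number $m$ of parameters we need a tournament $B$ in which any $m$ vertices leave some vertex without a reference point, and random tournaments do this for $m$ close to $\log_2|B|$.

\emph{Indiscernible sequences supply reference points.} Let $(y_j)$ be a nonconstant sequence of vertices $I_0+d+I_1$, indiscernible over $a_1$ and over $a_2$, with $a_1,a_2\to y_j$ for all $j$ and $a_1\neq a_2$. Any two members are joined by an arrow, and indiscernibility makes all arrows point the same way, say $y_{j'}\to y_j$ for $j'<j$. Then \eqref{eq:ref2} gives $E(y_j;a_1,a_2)=E(y_j;a_1,y_{j'})+E(y_j;a_2,y_{j'})$. Each term on the right is independent of the pair $j'<j$, so $d$ behaves over $a_1a_2$ like the members of $I_1$.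

The tournament sits between two extremes. If $\to$ were a linear order, the first element of $B$ would be a reference point for all others, and one parameter would do. If pairs could be left without an arrow, an indiscernible sequence could contain no reference points at all (Remark~\ref{rem:tournament}).

\section{Cocycles and the theory $T_k$}\label{sec:Tk}

Fix $k\ge2$. We need a replacement for ``partition into at most two classes'' that satisfies a $k$-ary form of \eqref{eq:ref2}. For a set $V$, call a function $F$ from the $k$-element subsets of $V$ to $\mathbb F_2$ a \emph{cocycle on $V$} if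
\[
\sum_{s\in U}F(U\setminus\{s\})=0\quad\text{for every $(k+1)$-element subset }U\subseteq V.
\]
For a function $f$ on the $(k-1)$-element subsets of $V$ put $\delta f(S)=\sum_{s\in S}f(S\setminus\{s\})$. Then $\delta f$ is a cocycle, because in $\sum_{s\in U}\delta f(U\setminus\{s\})$ each term $f(U\setminus\{s,t\})$ occurs twice. The proof below shows that every cocycle has this form. For $k=2$, $f$ is a $2$-coloring of $V$ and $\delta f(\{s,t\})=f(s)+f(t)$ records whether $s$ and $t$ have different colors, so cocycles are exactly the relations $E(y;\cdot,\cdot)$ of Section~\ref{sec:k2}.

Amalgamating two structures means extending two cocycles at once. Extending values of $F$ directly is constrained by the identities; extending values of $f$ is free.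

\begin{lemma}\label{lem:cocycle}
Let $V=V_1\cup V_2$ be finite and let $F_i$ be a cocycle on $V_i$, with $F_1$ and $F_2$ agreeing on the $k$-element subsets of $V_1\cap V_2$. Then some cocycle on $V$ extends both $F_1$ and $F_2$.
\end{lemma}

\begin{proof}
If $V_1$ or $V_2$ is empty there is nothing to prove. Choose $v_i\in V_i$, with $v_1=v_2\in V_1\cap V_2$ if this intersection is nonempty. For a $(k-1)$-element set $S'\subseteq V_i$ let $f_i(S')=F_i(S'\cup\{v_i\})$ if $v_i\notin S'$, and $f_i(S')=0$ otherwise.

We claim that $\delta f_i=F_i$. Let $S\subseteq V_i$ have $k$ elements. If $v_i\in S$, every set $S\setminus\{s\}$ with $s\ne v_i$ contains $v_i$, so $\delta f_i(S)=f_i(S\setminus\{v_i\})=F_i(S)$. If $v_i\notin S$, put $U=S\cup\{v_i\}$; then $\delta f_i(S)=\sum_{s\in S}F_i(U\setminus\{s\})$, and this equals $F_i(U\setminus\{v_i\})=F_i(S)$ by the cocycle identity on $U$.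

Next, $f_1$ and $f_2$ agree on every $(k-1)$-element set $S'\subseteq V_1\cap V_2$. Such a set is nonempty because $k\ge2$, so $v_1=v_2\in V_1\cap V_2$; then either $v_1\in S'$ and both values are $0$, or $S'\cup\{v_1\}$ is a $k$-element subset of $V_1\cap V_2$, on which $F_1$ and $F_2$ agree. Let $f$ extend $f_1$ and $f_2$ by $0$ on the remaining $(k-1)$-element subsets of $V$. The cocycle $\delta f$ agrees with $\delta f_i=F_i$ on $k$-element subsets of $V_i$.
\end{proof}

For $k=1$ the lemma is false: cocycles are then the constant functions on points, and the constants $0$ and $1$ on disjoint nonempty sets have no common extension.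

The language of $T_k$ has a binary symbol $\to$ and a $(k+1)$-ary symbol $E(y;s_1,\dots,s_k)$. Let $\mathcal K$ be the class of finite structures, the empty one included, that satisfy:
\begin{itemize}
\item[(E0)] $\to$ is a tournament;
\item[(E1)] $E(y;s_1,\dots,s_k)$ implies that the $s_i$ are distinct elements of $\operatorname{In}(y)$, and $E$ is symmetric in $s_1,\dots,s_k$;
\item[(E2)] for every $y$, the function $E(y;\cdot)$ on the $k$-element subsets of $\operatorname{In}(y)$ is a cocycle.
\end{itemize}
Each axiom is a universal sentence. Every finite tournament with $E=\emptyset$ belongs to $\mathcal K$.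

We recall Fra\"iss\'e's theorem. Let $\mathcal K$ be a class of finite structures in a finite relational language, closed under isomorphism and substructures, such that any two members embed in a third, and with the \emph{amalgamation property}: if $A,B,C\in\mathcal K$ and $A$ is a substructure of both $B$ and $C$, then $B$ and $C$ embed in some $D\in\mathcal K$ by maps that agree on $A$. Then there is a countable structure $M$, unique up to isomorphism, whose finite substructures are up to isomorphism the members of $\mathcal K$, and in which every isomorphism between finite substructures extends to an automorphism. It has the \emph{extension property}: if $A\subseteq D$ are in $\mathcal K$, every embedding of $A$ in $M$ extends to $D$. Its theory is $\omega$-categorical and has quantifier elimination.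

\begin{lemma}\label{lem:fraisse}
The class $\mathcal K$ satisfies the hypotheses of Fra\"iss\'e's theorem.
\end{lemma}

\begin{proof}
Universal axioms pass to substructures, and joint embedding is amalgamation over the empty structure. For amalgamation we may assume $B\cap C=A$. Let $D=B\cup C$, keep the arrows of $B$ and of $C$, and put $b\to c$ for $b\in B\setminus A$, $c\in C\setminus A$. This is a tournament. Define a cocycle $E_D(y;\cdot)$ on $\operatorname{In}_D(y)$ for each $y\in D$.
\begin{itemize}
\item If $y\in A$, then $\operatorname{In}_D(y)=\operatorname{In}_B(y)\cup\operatorname{In}_C(y)$, the two sets meet in $\operatorname{In}_A(y)$, and there $E_B(y;\cdot)$ and $E_C(y;\cdot)$ both equal $E_A(y;\cdot)$. Take a common extension by Lemma~\ref{lem:cocycle}.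
\item If $y\in B\setminus A$, then $\operatorname{In}_D(y)=\operatorname{In}_B(y)$. Keep $E_B(y;\cdot)$.
\item If $y\in C\setminus A$, then $\operatorname{In}_D(y)$ is the disjoint union of $\operatorname{In}_C(y)$ and $B\setminus A$. Apply Lemma~\ref{lem:cocycle} to $E_C(y;\cdot)$ and the zero cocycle on $B\setminus A$.
\end{itemize}
Then $D\in\mathcal K$. For $y\in B$ we have $\operatorname{In}_D(y)\cap B=\operatorname{In}_B(y)$, on which $E_D(y;\cdot)$ equals $E_B(y;\cdot)$, so $B$ is a substructure of $D$; the same holds with $C$ in place of $B$.
\end{proof}

Let $M_k$ be the Fra\"iss\'e limit of $\mathcal K$ and $T_k=\operatorname{Th}(M_k)$. The universal axioms (E0)--(E2) hold in all finite substructures of $M_k$, hence in $M_k$, hence in all models of $T_k$. The theory $T_k$ is not NIP: any tournament on points $b_1,\dots,b_n$ and $a_S$ ($S\subseteq[n]$) with $a_S\to b_i$ exactly for $i\in S$ embeds in $M_k$ with $E=\emptyset$.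

\section{The theory $T_k$ is strongly $k$-distal}\label{sec:distal}

\begin{proposition}\label{prop:distal}
For $k\ge2$, the theory $T_k$ is strongly $k$-distal.
\end{proposition}

\begin{proof}
Let $I_0+d+I_1=(g_j)_{j\in J}$ and $a=(a_1,\dots,a_k)$ satisfy the hypotheses of Definition~\ref{def:distal} in a model of $T_k$. Call a formula in entries of $a$ and of members $g_{j_1},\dots,g_{j_m}$ ($j_1<\dots<j_m$) \emph{visible} if it uses no entry of $a_i$ for some $i$. By indiscernibility over $a_{\ne i}$, the truth value of a visible formula does not depend on the increasing indices. Since $k\ge2$, every formula that uses entries of at most one $a_i$ is visible.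

By quantifier elimination it suffices to show that the truth value of each atomic formula does not depend on the increasing indices. This is so if the formula is visible or does not involve the sequence. Any other atomic formula has an entry from each of $a_1,\dots,a_k$ and one from the sequence, so it has at least $k+1\ge3$ places. It is therefore an instance of $E$ with exactly one entry from each $a_i$ and exactly one entry from the sequence, namely a fixed coordinate of a single $g_j$. We must show that its truth value is the same for all $j\in J$. Equality of that coordinate at two indices $j<j'$ is visible, so the coordinate is constant in $j$, and we are done, or takes pairwise distinct values, which we now assume. In both cases below the method is that of Section~\ref{sec:k2}: use a second member of the sequence as the $(k+1)$-st point in (E2), and so write the invisible formula in terms of visible ones.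

\emph{Case 1: the sequence entry is in the first place.} By symmetry of $E$ the formula is $E(y_j;s_1,\dots,s_k)$, with $s_i$ an entry of $a_i$ and $y_j$ the coordinate of $g_j$. If the $s_i$ are not distinct, it is false for all $j$ by (E1). The formula $s_i\to y_j$ is visible, so if it fails for some $i$ and $j$, it fails for that $i$ and all $j$, and again $E$ is false for all $j$. Assume then that the $s_i$ are distinct and that $s_i\to y_j$ for all $i,j$; in particular $s_i\ne y_j$ for all $i,j$. The $y_j$ are distinct vertices of a tournament and the arrow between $y_{j'}$ and $y_j$ is visible, so either $y_{j'}\to y_j$ for all $j'<j$, or $y_{j'}\to y_j$ for all $j'>j$.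

In the first situation let $j'<j$. Then $\{s_1,\dots,s_k,y_{j'}\}$ is a $(k+1)$-element subset of $\operatorname{In}(y_j)$, and (E2) gives
\[
E(y_j;s_1,\dots,s_k)=\sum_{i=1}^kE(y_j;s_{\ne i},y_{j'}).
\]
The $i$-th summand uses no entry of $a_i$, so the right side is the same for all pairs $j'<j$. Hence $E(y_j;s_1,\dots,s_k)$ has the same value at all $j$ that have a predecessor in $J$, and these include the position of $d$ and all of $I_1$. As $I_0+I_1$ is indiscernible over $a$, the value on $I_0$ is the value on $I_1$, so it is constant on $J$. In the second situation the same identity holds for $j'>j$; the value is the same at all $j$ that have a successor, which include the position of $d$ and all of $I_0$, and the value on $I_1$ is the value on $I_0$.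

\emph{Case 2: the sequence entry is in one of the last $k$ places.} After renumbering the $a_i$ and using the symmetry of $E$, the formula is $E(y;s_2,\dots,s_k,t_j)$ with $y$ an entry of $a_1$, $s_i$ an entry of $a_i$, and $t_j$ the coordinate of $g_j$. Write $\bar s=(s_2,\dots,s_k)$. If the $s_i$ are not distinct elements of $\operatorname{In}(y)$, the formula is false for all $j$. The formula $t_j\to y$ is visible, so if it fails for one $j$, then $E$ is false for all $j$. The formula $t_j=s_i$ is visible and cannot hold for all $j$, since the $t_j$ are distinct; so it holds for no $j$. In the remaining situation, for $j<j'$ the set $\{s_2,\dots,s_k,t_j,t_{j'}\}$ is a $(k+1)$-element subset of $\operatorname{In}(y)$, and (E2) gives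
\[
E(y;\bar s,t_j)+E(y;\bar s,t_{j'})=\sum_{i=2}^kE(y;\bar s_{\ne i},t_j,t_{j'}),
\]
where $\bar s_{\ne i}$ is $\bar s$ with $s_i$ removed. The summand indexed by $i$ uses no entry of $a_i$, so the right side is a constant $\Delta\in\mathbb F_2$, the same for all $j<j'$. This time the identity controls only differences of values. Add the three identities for the pairs from $j<j'<j''$: each term on the left occurs twice, so $0=3\Delta=\Delta$. Hence $E(y;\bar s,t_j)$ is constant in $j$.
\end{proof}

\begin{remark}\label{rem:tournament}
The existence of an arrow between any two vertices is used once, in Case~1. Without it, take points $a_1,\dots,a_k$ and $y_j$ ($j\in J$) whose only arrows are $a_i\to y_j$, and let $E(y_j;a_1,\dots,a_k)$ hold only at the position of $d$. Each $\operatorname{In}(y_j)$ has $k$ elements, so (E1) and (E2) hold, and for quantifier-free formulas the hypotheses of Definition~\ref{def:distal} hold while the conclusion fails.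
\end{remark}

\section{Domination and the degree of $E$}\label{sec:degree}

In a tournament, a set $C$ \emph{dominates} a set $V$ if every $b\in V$ lies in $C$ or satisfies $c\to b$ for some $c\in C$. So $C$ fails to dominate $V$ exactly when some $b\in V\setminus C$ satisfies $b\to c$ for all $c\in C$. For a finite tournament $B$ let $\gamma(B)$ be the least size of a subset of $B$ that dominates $B$. For the cyclic triangle of Section~\ref{sec:k2}, $\gamma=2$. We first bound $\gamma$ from both sides and then show that it controls the degree of $\varphi(x_1,\dots,x_k;y):=E(y;x_1,\dots,x_k)$, where $y$ and the $x_i$ are single variables.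

\begin{lemma}\label{lem:greedy}
A tournament $B$ on $n\ge1$ vertices has $\gamma(B)\le\log_2n+1$.
\end{lemma}

\begin{proof}
In a tournament on $m\ge1$ vertices the out-degrees sum to $m(m-1)/2$, so some vertex has out-degree at least $(m-1)/2$. Removing it together with its out-neighbors leaves at most $(m-1)/2<m/2$ vertices. Repeat this until no vertex is left, and let $C$ be the set of chosen vertices; it dominates $B$. After $|C|-1$ steps a vertex is still left, so $1\le n/2^{|C|-1}$.
\end{proof}

\begin{lemma}[Erd\H os]\label{lem:erdos}
For all large $n$ there is a tournament $B$ on $n$ vertices with $\gamma(B)>m$, where $m=\lfloor\log_2n-2\log_2\log_2n-1\rfloor$.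
\end{lemma}

\begin{proof}
Take $n$ so large that $m\ge1$ and $n\ge2m$. A superset of a dominating set is dominating, so it suffices to find a tournament in which no set of exactly $m$ vertices dominates. Orient each pair independently and uniformly at random. For a fixed $m$-set $C$, the events ``$b\to c$ for all $c\in C$'', for $b\notin C$, are independent and have probability $2^{-m}$, and $C$ dominates exactly when none of them occurs. The expected number of dominating $m$-sets is therefore
\[
\binom nm(1-2^{-m})^{n-m}\le\exp\bigl(m\ln n-(n-m)2^{-m}\bigr).
\]
From $2^m\le n/(2\log_2^2n)$ and $n-m\ge n/2$ we get $(n-m)2^{-m}\ge\log_2^2n$, while $m\le\log_2n$ gives $m\ln n\le\ln2\cdot\log_2^2n<\log_2^2n$. The expectation is less than $1$, so some tournament has no dominating $m$-set.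
\end{proof}

\begin{proposition}\label{prop:lower}
Let $\Psi$ be a scheme of width $e$ and $N\in\mathbb N$. If some tournament $B$ on $n\ge2$ vertices has $\gamma(B)>Ne$, then $(\Psi,N)$ does not work for $E$ at size $n$.
\end{proposition}

\begin{proof}
Add to $B$ new vertices $a_1,\dots,a_k$, with $a_i\to b$ for all $b\in B$ and any tournament among themselves, and let $E=\emptyset$. This structure lies in $\mathcal K$, so we may take it to be a substructure of $M_k$. Let $c^{(1)},\dots,c^{(N)}\in B^e$ and let $C$ be the set of all their coordinates. Then $|C|\le Ne<\gamma(B)$, so there is $b\in B\setminus C$ with $b\to c$ for all $c\in C$. We show that no $c^{(j)}$ covers $b$, by producing a tuple $a'$ that no component of $\Psi$ distinguishes from $a$ and that has the opposite value of $E(b;\cdot)$.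

Let $D'$ be the structure on $\{a'_1,\dots,a'_k\}\cup C\cup\{b\}$ obtained from the substructure of $M_k$ on $\{a_1,\dots,a_k\}\cup C\cup\{b\}$ by renaming $a_i$ to $a_i'$ and then making $E(b;a'_{\pi(1)},\dots,a'_{\pi(k)})$ true for all permutations $\pi$ of $[k]$. In $D'$ we have $\operatorname{In}(b)=\{a_1',\dots,a_k'\}$; this is where the choice of $b$ is used. So (E1) holds, (E2) is vacuous at $b$ because $\operatorname{In}(b)$ has no $(k+1)$-element subset, and at every other vertex $E$ is the zero cocycle. Thus $D'\in\mathcal K$, and its substructure on $C\cup\{b\}$ is that of $M_k$. By the extension property we may take $a'=(a_1',\dots,a_k')$ in $M_k$, with $D'$ a substructure of $M_k$.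

Each new instance of $E$ involves $b$ and all of $a'_1,\dots,a'_k$. Hence the map that sends $a_l$ to $a'_l$ and fixes $C\cup\{b\}$ restricts to isomorphisms of substructures on $\{a_1,\dots,a_k\}\cup C$ and on $\{a_l:l\ne i\}\cup C\cup\{b\}$ for each $i\in[k]$. By quantifier elimination, $\psi_{k+1}(a,c^{(j)}_{k+1})\leftrightarrow\psi_{k+1}(a',c^{(j)}_{k+1})$ and $\psi_i(a_{\ne i},b,c_i^{(j)})\leftrightarrow\psi_i(a'_{\ne i},b,c_i^{(j)})$ hold in $M_k$. So if $\Psi(a;b;c^{(j)})$ holds, then so does $\Psi(a';b;c^{(j)})$. Since $E(b;a')$ holds and $E(b;a)$ fails, $c^{(j)}$ does not cover $b$.
\end{proof}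

\begin{proof}[Proof of Theorem~\ref{thm:C}(1) and Theorem~\ref{thm:A}(2)]
Let $n$ be large and $m$ as in Lemma~\ref{lem:erdos}. If $Ne\le m$, the tournament given by that lemma has $\gamma(B)>Ne$, so $(\Psi,N)$ does not work at size $n$ by Proposition~\ref{prop:lower}. This is Theorem~\ref{thm:C}(1). Since $m\to\infty$ with $n$, every pair $(\Psi,N)$ satisfies $Ne\le m$ for large $n$, so $E$ has no $k$-strong honest definition. The other properties of $T_k$ come from Section~\ref{sec:Tk} and Proposition~\ref{prop:distal}.
\end{proof}

For the upper bound, a dominating set gives each vertex outside it a reference point.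

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $\Psi_0$ combine the following cases by Lemma~\ref{lem:code}. Here $z$ is a single variable; each component has its own copy of $z$, and we always substitute the same element $c$ for all copies.
\begin{itemize}
\item Case $\mathrm S_\varepsilon$, for $\varepsilon\in\mathbb F_2$: $\psi_{k+1}$ is $E(z;x)=\varepsilon$.
\item Case $\mathrm N_i$, for $i\in[k]$: $\psi_{i'}$ is $\neg(x_i\to y)$, for one fixed $i'\ne i$.
\item Case $\mathrm R$: $\psi_{k+1}$ says that $x_i=x_l$ for some $i\ne l$.
\item Case $\mathrm P_{\bar\delta}$, for $\bar\delta\in\mathbb F_2^k$: $\psi_{k+1}$ says that the $x_i$ are distinct, and for $i\in[k]$, $\psi_i$ is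
\[
z\to y\ \wedge\ \bigwedge_{l\ne i}(x_l\to y\wedge x_l\ne z)\ \wedge\ E(y;x_{\ne i},z)=\delta_i .
\]
\end{itemize}
In $\mathrm N_i$ and $\mathrm R$ the conjunction implies $\neg E(y;x)$ by (E1). In $\mathrm P_{\bar\delta}$ with parameter $c$, every $l\in[k]$ differs from some $i$ because $k\ge2$, so the conjunction makes $\{x_1,\dots,x_k,c\}$ a $(k+1)$-element subset of $\operatorname{In}(y)$, and (E2) gives $E(y;x)=\delta_1+\dots+\delta_k$. In $\mathrm S_\varepsilon$ with parameter $c=b$ the conjunction is $E(b;x)=\varepsilon$. In each of these situations the conjunction determines $E(b;x)$, so $b$ is covered as soon as $a$ satisfies the conjunction.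

Let $M\models T_k$, $B\subseteq M$ with $|B|=n\ge2$, and $a\in M^k$. Put $B_a=\{b\in B:a_i\to b\text{ for all }i\}$. By Lemma~\ref{lem:greedy} there is $C\subseteq B_a$ that dominates $B_a$ with $|C|\le\log_2n+1$ (take $C=\emptyset$ if $B_a=\emptyset$). Use the following parameter tuples from $B$: one for $\mathrm R$; one for each $\mathrm N_i$; for each $c\in C$, one for $\mathrm S_\varepsilon$ with $\varepsilon=E(c;a)$; and one for each pair of $c\in C$ and $\bar\delta\in\mathbb F_2^k$, for $\mathrm P_{\bar\delta}$. Let $b\in B$. If the $a_i$ are not distinct, $b$ is covered in case $\mathrm R$. Suppose they are distinct. If $b\notin B_a$, then $\neg(a_i\to b)$ for some $i$, and $b$ is covered in case $\mathrm N_i$. If $b\in C$, it is covered in case $\mathrm S_{E(b;a)}$ with $c=b$. If $b\in B_a\setminus C$, take $c\in C$ with $c\to b$. Then $a_l\to b$ for all $l$, and $a_l\ne c$ because $a_l\to c$, so $a$ satisfies the conjunction of $\mathrm P_{\bar\delta}$ with $\delta_i=E(b;a_{\ne i},c)$.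

The number of tuples is $1+k+|C|+2^k|C|$, and the integer $(2^k+1)|C|$ is at most $\lfloor(2^k+1)(\log_2n+1)\rfloor$. Repeating a tuple if necessary gives exactly $N$ tuples.
\end{proof}

By part (1), a scheme of width $e\ge 1$ needs degree at least $(1-o(1))e^{-1}\log_2n$ at size $n$, and by part (2) the scheme $\Psi_0$ achieves degree $O(\log n)$. This is the last sentence of Theorem~\ref{thm:C}.

\begin{remark}\label{rem:dichotomy}
One can see directly why (iii) holds for $E$. For every tournament $V$, finite or infinite, there is $N_0$ such that each finite subset of $V$ is dominated by at most $N_0$ vertices of $V$. Indeed, if every finite $V_0\subseteq V$ has some $c\in V$ with $c\to b$ for all $b\in V_0$, take $N_0=1$. Otherwise there is a finite $V_1$ such that every $c\in V$ has some $b\in V_1$ with $\neg(c\to b)$, that is, $b=c$ or $b\to c$; then $V_1$ dominates $V$, and $N_0=|V_1|$. Applied to $V=\{b\in A:a_i\to b\text{ for all }i\}$, the proof above gives (iii) for $E$ with $\Psi_0$ and $N=(2^k+1)N_0+k+1$. Lemma~\ref{lem:erdos} says that $N_0$ cannot be chosen independently of $V$.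
\end{remark}

\section{From honest definitions to strong distality}\label{sec:toD}

We return to an arbitrary complete theory $T$ and $k\ge2$. Since (ii) implies (iii), the next proposition proves Theorem~\ref{thm:A}(1) and one direction of Theorem~\ref{thm:B}. The idea is to cover a member $g$ of $I_0$ by parameters from $I_0+I_1$ and then to slide the configuration along the sequence until $g$ lands on $d$. Each of the $k+1$ components of the scheme is carried along by one of the $k+1$ indiscernibility hypotheses. The slide is possible only if the parameters do not come from $g$ itself, and this is what the bound $N$ provides.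

\begin{proposition}\label{prop:toD}
Let $k\ge2$. For every complete theory $T$, \textup{(iii)} implies \textup{(i)}.
\end{proposition}

\begin{proof}
Assume (iii). Let $M$, $I_0,d,I_1$ and $a$ satisfy the hypotheses of Definition~\ref{def:distal}, and suppose that $I_0+d+I_1$ is not indiscernible over $a$.

\emph{Reduction to one member of the sequence.} There is an $L$-formula $\theta$ whose truth value, with parameter $a$, is not the same on all increasing tuples of some length from $I_0+d+I_1$. On increasing tuples from $I_0+I_1$ it is constant; replacing $\theta$ by $\neg\theta$ if necessary, it is false there. So $\theta(a;u_0,d,u_1)$ holds for some increasing tuples $u_0$ from $I_0$ and $u_1$ from $I_1$. Let $J_0$ be the part of $I_0$ after $u_0$ and $J_1$ the part of $I_1$ before $u_1$. Then $J_0$ is infinite without last element, $J_1$ is infinite without first element, and $\neg\theta(a;u_0,v,u_1)$ holds for all members $v$ of $J_0+J_1$. If a sequence is indiscernible over $D$, then a convex part of it is indiscernible over $D$ together with the members outside that part. Hence the hypotheses of Definition~\ref{def:distal} persist when we replace $I_0,I_1$ by $J_0,J_1$ and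 $a_1$ by $a_1u_0u_1$. After this replacement and renaming, we have an $L$-formula $\varphi(x_1,\dots,x_k;y)$ with
\[
\varphi(a;d)\qquad\text{and}\qquad\neg\varphi(a;v)\ \text{ for all members $v$ of }I_0+I_1.
\]
The sequence $I_0+d+I_1$ is indiscernible over $\emptyset$ and not constant, so its members are pairwise distinct.

\emph{A member covered by other members.} Let $A$ be the set of all coordinates of members of $I_0+I_1$. Then $|A|\ge2$, since there are distinct members. Take $\Psi$, of width $e$, and $N$ from (iii) for $\varphi,M,A,a$. Fix $Ne+1$ members of $I_0$, let $A_0$ be the set of their coordinates, and take $c^{(1)},\dots,c^{(N)}\in A^e$ covering $A_0^y$. For each entry of each $c^{(j)}$ choose one member of $I_0+I_1$ in which it occurs as a coordinate. At most $Ne$ members are chosen, so one of the $Ne+1$ fixed members, say $g$, is not chosen. Let $c=c^{(j)}$ cover $g$, and let $\bar v$ list in increasing order the members chosen for the entries of $c$. As $g$ is not among them, $\bar v=\bar v_-\bar v_+$ with $\bar v_-$ before $g$ and $\bar v_+$ after $g$. Write $c_i=\pi_i(\bar v)$, where $\pi_i$ is a fixed selection of coordinates of the members of a tuple of this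 length, and $\pi=(\pi_1,\dots,\pi_{k+1})$. Since $c$ covers $g$ and $\neg\varphi(a;g)$, the following hold:
\[
\psi_{k+1}(a,\pi_{k+1}(\bar v)),\qquad\psi_i(a_{\ne i},g,\pi_i(\bar v))\ \ (i\in[k]),\qquad\chi(g,\bar v),
\]
where $\chi(y,\bar v)$ is the formula $\forall x\,\bigl(\Psi(x;y;\pi(\bar v))\to\neg\varphi(x;y)\bigr)$, which has no parameters other than $\bar v$.

\emph{The slide.} Choose increasing tuples $\bar w_-$ from $I_0$ and $\bar w_+$ from $I_1$ of the same lengths as $\bar v_-$ and $\bar v_+$, and put $\bar w=\bar w_-\bar w_+$. Then $\bar v$ and $\bar w$ are increasing tuples from $I_0+I_1$, and $\bar v_-g\,\bar v_+$ and $\bar w_-d\,\bar w_+$ are increasing tuples from $I_0+d+I_1$. Therefore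
\begin{itemize}
\item $\psi_{k+1}(a,\pi_{k+1}(\bar w))$ holds, as $I_0+I_1$ is indiscernible over $a$;
\item $\psi_i(a_{\ne i},d,\pi_i(\bar w))$ holds for $i\in[k]$, as $I_0+d+I_1$ is indiscernible over $a_{\ne i}$;
\item $\chi(d,\bar w)$ holds, as $I_0+d+I_1$ is indiscernible over $\emptyset$.
\end{itemize}
The first two items give $\Psi(a;d;\pi(\bar w))$, and the third then gives $\neg\varphi(a;d)$, a contradiction.
\end{proof}

\section{From strong distality to non-uniform honest definitions}\label{sec:fromD}

It remains to prove that (i) implies (iii). To apply (i) we need indiscernible sequences that describe how the tuples of $A^y$ accumulate. These are the Morley sequences of types finitely satisfiable in $A$, which we recall.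

Let $\mathbb U\models T$ be a monster model: for a large cardinal $\kappa$, call a set \emph{small} if it has size less than $\kappa$; every consistent set of formulas over a small set is realized in $\mathbb U$, and if $D$ is small and two tuples have the same type over $D$, written $m\equiv_Dm'$, then some $\sigma\in\operatorname{Aut}(\mathbb U/D)$ sends $m$ to $m'$. The models we consider are small elementary submodels of $\mathbb U$. A \emph{global type} is a complete type $p(y)$ over $\mathbb U$, and $p|_D$ is the set of its formulas with parameters in $D$. The space $S_y(\mathbb U)$ of global types is compact, with basic clopen sets $[\theta]=\{p:\theta\in p\}$. For a small set $A$, the type $p$ is \emph{finitely satisfiable in $A$} if every formula in $p$ is satisfied by some tuple in $A^y$. Let $S$ be the set of such types.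
\begin{itemize}
\item $S$ contains $\operatorname{tp}(b/\mathbb U)$ for each $b\in A^y$.
\item $S$ is closed, hence compact: if $\theta\in p$ has no solution in $A^y$, then $[\theta]$ is a neighborhood of $p$ disjoint from $S$.
\item Each $p\in S$ is \emph{$A$-invariant}: if $m\equiv_Am'$ and $\theta(y,m)\in p$, then $\theta(y,m')\in p$. Otherwise $\theta(y,m)\wedge\neg\theta(y,m')\in p$ has a solution in $A^y$, contradicting $m\equiv_Am'$.
\end{itemize}
For an $A$-invariant $p$ and a small $D\supseteq A$, a \emph{Morley sequence of $p$ over $D$} is a small sequence $(g_j)_{j\in J}$ such that each $g_j$ realizes $p|_{Dg_{<j}}$, where $g_{<j}$ stands for the coordinates of all earlier members. A subsequence of a Morley sequence over $D$ is a Morley sequence over any $D_0$ with $A\subseteq D_0\subseteq D$.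

\begin{lemma}\label{lem:morley}
Let $p$ be $A$-invariant and $D\supseteq A$ small.
\begin{enumerate}
\item Every $\sigma\in\operatorname{Aut}(\mathbb U/A)$ sends Morley sequences of $p$ over $D$ to Morley sequences of $p$ over $\sigma(D)$.
\item Morley sequences of $p$ over $D$ are indiscernible over $D$.
\item For every small linear order $J$ there is a Morley sequence of $p$ over $D$ indexed by $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $g$ realize $p|_{D'}$ and let $\theta(y,\sigma(m))\in p$ with $m$ from $D'$. By invariance $\theta(y,m)\in p$, so $\theta(g,m)$ and $\theta(\sigma(g),\sigma(m))$ hold. Thus $\sigma(g)$ realizes $p|_{\sigma(D')}$; apply this with $D'=Dg_{<j}$.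

(2) We show by induction on $n$ that Morley sequences $(g_1,\dots,g_n)$ and $(h_1,\dots,h_n)$ over $D$ have the same type over $D$; this suffices, as increasing subtuples are Morley sequences. Take $\sigma\in\operatorname{Aut}(\mathbb U/D)$ with $\sigma(g_l)=h_l$ for $l<n$. By (1), $\sigma(g_n)$ and $h_n$ both realize the complete type $p|_{Dh_{<n}}$.

(3) A Morley sequence $(g_n)_{n<\omega}$ is built by induction, by saturation. By (2) and compactness there is $(h_j)_{j\in J}$ in which every increasing $n$-tuple has the type of $(g_0,\dots,g_{n-1})$ over $D$. By (1) every increasing tuple is a Morley sequence over $D$, and each formula of $p|_{Dh_{<j}}$ mentions only finitely many earlier members.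
\end{proof}

Assume (i), and fix $\varphi$, $M\prec\mathbb U$, $A\subseteq M$ and $a\in M^x$ as in (iii). By compactness, finding a scheme that covers a tuple $b$ amounts to showing that $\varphi(x;b)$ is decided by the type of $a$ over the parameter set together with the types of the $a_{\ne i}$ over the parameter set and $b$. To transfer indiscernibility from $a$ to another realization $a'$ of these types, we need $I_0$ to lie inside the parameter set, and $A$ need not contain a Morley sequence. So we enlarge $A$. Add a predicate $P$ for $A$, and let $(M',A')$ be a small $(|M|+|L|)^+$-saturated elementary extension of $(M,A)$, with $M'\prec\mathbb U$ as an $L$-structure. Then $A\subseteq A'\subseteq M'$.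

\begin{lemma}\label{lem:local}
For each $p\in S$ there are a scheme $\Psi$, of width $e$ say, and $c\in(A')^e$ such that $\operatorname{cov}(a,y,c)\in p$.
\end{lemma}

\begin{proof}
We choose $d_n\in(A')^y$ realizing $p|_{Md_{<n}}$ by induction on $n<\omega$. The set $p|_{Md_{<n}}$, together with the formulas saying that all coordinates of $y$ lie in $P$, has at most $|M|+\aleph_0$ parameters, all in $M'$, and each finite part is satisfied in $(M',A')$ by a tuple from $A^y$. Saturation gives $d_n$. Thus $I_0=(d_n)_{n<\omega}$ is a Morley sequence of $p$ over $M$ with coordinates in $A'$. Let $b$ realize $p|_{M'}$. As $MI_0\subseteq M'$, the sequence $I_0+b$ is a Morley sequence of $p$ over $M$.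

Let $a'\in\mathbb U^x$ satisfy $a'\equiv_{A'}a$ and $a'_{\ne i}b\equiv_{A'}a_{\ne i}b$ for all $i\in[k]$. We claim that $\varphi(a';b)\leftrightarrow\varphi(a;b)$. Let $I_1$ be a Morley sequence of $p$ over $M'ba'$ indexed by $\mathbb Q$. We check the hypotheses of Definition~\ref{def:distal} for $I_0,b,I_1$ and $a'$; the orders $\omega$ and $\mathbb Q$ have no last and no first element, respectively.

Fix $i\in[k]$. The sequence $I_0+b$ is a Morley sequence over $Aa_{\ne i}\subseteq M$. Take $\sigma\in\operatorname{Aut}(\mathbb U/A')$ sending $a_{\ne i}b$ to $a'_{\ne i}b$. It fixes $A$, $I_0$ and $b$, so by Lemma~\ref{lem:morley}(1), $I_0+b$ is a Morley sequence over $Aa'_{\ne i}$. Each member of $I_1$ realizes $p$ over $M'ba'$ and the earlier members of $I_1$, and $M'ba'$ contains $A$, $a'_{\ne i}$, $I_0$ and $b$. So $I_0+b+I_1$ is a Morley sequence over $Aa'_{\ne i}$, hence indiscernible over $a'_{\ne i}$. Next, $I_0$ is a Morley sequence over $Aa\subseteq M$, and an automorphism over $A'$ sending $a$ to $a'$ fixes $I_0$, so $I_0$ is a Morley sequence over $Aa'$. Since $M'ba'$ contains $A$, $a'$ and $I_0$, the sequence $I_0+I_1$ is a Morley sequence over $Aa'$, hence indiscernible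 over $a'$.

By (i), $I_0+b+I_1$ is indiscernible over $a'$. Therefore
\[
\varphi(a';b)\iff\varphi(a';d_0)\iff\varphi(a;d_0)\iff\varphi(a;b).
\]
The second step uses $a'\equiv_{A'}a$ and $d_0\in(A')^y$; the third holds because $b$ and $d_0$ both realize $p|_M$ and $a\in M^x$. This proves the claim.

The claim says that every realization of the set of formulas
\[
\operatorname{tp}(a/A')(x)\ \cup\ \bigcup_{i=1}^k\operatorname{tp}(a_{\ne i}/A'b)(x_{\ne i})
\]
satisfies $\varphi(x;b)\leftrightarrow\varphi(a;b)$. By compactness a finite part of it has the same consequence. Taking conjunctions within each type, we get $L$-formulas $\psi_1,\dots,\psi_{k+1}$ and tuples $c_i$ from $A'$ with $\psi_{k+1}(x,c_{k+1})\in\operatorname{tp}(a/A')$ and $\psi_i(x_{\ne i},b,c_i)\in\operatorname{tp}(a_{\ne i}/A'b)$ whose conjunction $\Psi(x;b;c)$ implies $\varphi(x;b)\leftrightarrow\varphi(a;b)$. The tuple $a$ satisfies this conjunction, so $\operatorname{cov}(a,b,c)$ holds. The formula $\operatorname{cov}(a,y,c)$ has parameters in $M'$ and $b$ realizes the complete type $p|_{M'}$, so the formula lies in $p$.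
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Proposition~\ref{prop:toD} gives one direction. For the other, keep the notation above. By Lemma~\ref{lem:local} the clopen sets defined by the formulas $\operatorname{cov}(a,y,c)$, for all schemes $\Psi$ and all $c$ from $A'$, cover the compact set $S$. So finitely many pairs $(\Psi^1,c^1),\dots,(\Psi^r,c^r)$ suffice. For $b\in A^y$ the type $\operatorname{tp}(b/\mathbb U)$ lies in $S$, so $c^s$ covers $b$ for $\Psi^s$, for some $s\in[r]$. Combine $\Psi^1,\dots,\Psi^r$ into one scheme $\Psi$ of width $e$ by Lemma~\ref{lem:code}, using $|A'|\ge|A|\ge2$, and put $N=r$. We obtain $c^{(1)},\dots,c^{(N)}\in(A')^e$ such that every $b\in A^y$ is covered for $\Psi$ by some $c^{(j)}$.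

It remains to bring the parameters back from $A'$ to $A$, and this can be done for finitely many $b$ at a time. For finite $A_0\subseteq A$, the statement
\[
\exists\,z^{(1)},\dots,z^{(N)}\text{ with all coordinates in }P:\quad\bigwedge_{b\in A_0^y}\ \bigvee_{j=1}^N\operatorname{cov}(a,b,z^{(j)})
\]
is a first-order sentence in the language $L\cup\{P\}$ with parameters in $M$. It holds in $(M',A')$, hence in $(M,A)$. This is (iii).
\end{proof}

The proof shows where uniformity is lost. The scheme and the degree come from two applications of compactness made after $M$, $A$ and $a$ are fixed, and the last step returns parameters in $A$, not in $A_0$. By Theorems~\ref{thm:A}(2) and~\ref{thm:C}, this loss cannot be avoided in general.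

\begin{thebibliography}{9}

\bibitem{Tong}
Mervyn Tong, \emph{Homogeneous hypergraph regularity lemmas via $k$-strong honest definitions}, arXiv:2607.19202 (2026).

\bibitem{Walker}
R. Walker, \emph{Distality rank}.

\end{thebibliography}
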